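\title{Schur complements of positive linear pencils:\\ the Bessmertny\u{\i} class in three and four variables}

\begin{abstract}
The Schur complement of a block in a linear pencil $z_1A_1+\dots+z_NA_N$ with positive semidefinite coefficients is homogeneous of degree one, has nonnegative real part on the right polyhalfplane, and is symmetric under conjugation. We determine when these three properties characterize such Schur complements: they do for $N=3$ and they do not for any $N\ge4$. The answer is the same for operator-valued functions, for rational matrix functions, and for the real versions of both classes, and it does not depend on the coefficient space. For $N=3$ the pencil is constructed from moments along lines by means of a Wold decomposition; the construction works over an arbitrary open convex cone in $\mathbb{R}^3$ not containing the origin. For $N\ge4$ the obstruction is an explicit nonnegative ternary sextic that is not a sum of squares.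
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A_1,\dots,A_N$ be positive semidefinite operators on an orthogonal sum $\mathcal{U}\oplus\mathcal{H}$ of Hilbert spaces, and write the linear pencil that they generate in block form,
\begin{equation}\label{eq:pencil}
A(z)=z_1A_1+\dots+z_NA_N=\begin{bmatrix}a(z)&b(z)\\ c(z)&d(z)\end{bmatrix}.
\end{equation}
Eliminating the $\mathcal{H}$-component from the linear system with matrix $A(z)$ produces the Schur complement
\begin{equation}\label{eq:schur}
f(z)=a(z)-b(z)d(z)^{-1}c(z).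
\end{equation}
For positive $z_k$ the number $\langle f(z)u,u\rangle$ is the minimum of the quadratic form of $A(z)$ over all vectors with first component $u$ (see \eqref{eq:energy} below). The simplest nonlinear example is
\begin{equation}\label{eq:parallel}
\frac{z_1z_2}{z_1+z_2}=z_1-\frac{z_1^2}{z_1+z_2},\qquad A(z)=z_1\begin{bmatrix}1&-1\\-1&1\end{bmatrix}+z_2\begin{bmatrix}0&0\\0&1\end{bmatrix}.
\end{equation}
Every function \eqref{eq:schur} inherits three properties from the pencil: it is homogeneous of degree one, it has nonnegative real part when all $z_k$ have positive real part, and it is self-adjoint at real points. These properties can be tested on $f$ alone, while \eqref{eq:schur} asks for an auxiliary space and $N$ operators. This paper determines when the three properties are enough.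

\subsection{The classes}
Hilbert spaces are complex, inner products are linear in the first variable, $L(\mathcal{U})$ is the algebra of bounded operators on $\mathcal{U}$, and ``holomorphic'' refers to the operator norm. For $M\in L(\mathcal{U})$ put $\operatorname{Re}M=\frac12(M+M^*)$ and $\operatorname{Im}M=\frac1{2i}(M-M^*)$. Let
\[
\Pi^N=\{z\in\mathbb{C}^N:\operatorname{Re}z_k>0,\ k=1,\dots,N\},\qquad \Omega_N=\bigcup_{|\lambda|=1}\lambda\Pi^N .
\]
Thus $z\in\Omega_N$ if and only if all coordinates of $z$ lie in one open half-plane whose boundary passes through $0$. The set $\Omega_N$ is invariant under conjugation and under multiplication by nonzero complex numbers; it is the set to which homogeneity extends a function given on $\Pi^N$.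

Fix a Hilbert space $\mathcal{U}\ne\{0\}$. The class $\mathcal{P}_N(\mathcal{U})$ consists of the holomorphic functions $f:\Omega_N\to L(\mathcal{U})$ such that
\begin{itemize}
\item[(P1)] $f(\lambda z)=\lambda f(z)$ for $\lambda\in\mathbb{C}\setminus\{0\}$ and $z\in\Omega_N$;
\item[(P2)] $\operatorname{Re}f(z)\ge0$ for $z\in\Pi^N$;
\item[(P3)] $f(\bar z)=f(z)^*$ for $z\in\Omega_N$.
\end{itemize}
The \emph{Bessmertny\u{\i} class} $\mathcal{B}_N(\mathcal{U})$ consists of the holomorphic functions $f:\Omega_N\to L(\mathcal{U})$ for which there are a Hilbert space $\mathcal{H}$ and a pencil \eqref{eq:pencil} with $A_k=A_k^*\ge0$ in $L(\mathcal{U}\oplus\mathcal{H})$ such that $d(z)$ is boundedly invertible and \eqref{eq:schur} holds for all $z\in\Omega_N$. We call such a pencil a \emph{realization} of $f$.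

There are three variants of this pair of classes.
\begin{itemize}
\item \emph{$\iota$-real functions.} Let $\iota$ be an anti-unitary involution on $\mathcal{U}$, that is, a conjugate-linear isometry with $\iota^2=I$; it plays the role of complex conjugation. A function $f$ is \emph{$\iota$-real} if $\iota f(\bar z)\iota=f(z)$ on $\Omega_N$. The classes $\iota\mathbb{R}\mathcal{P}_N(\mathcal{U})$ and $\iota\mathbb{R}\mathcal{B}_N(\mathcal{U})$ consist of the $\iota$-real members of $\mathcal{P}_N(\mathcal{U})$ and $\mathcal{B}_N(\mathcal{U})$.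
\item \emph{Rational matrix functions.} The class $\mathcal{P}_N^{n\times n}$ consists of the rational $n\times n$ matrix functions on $\mathbb{C}^N$ that satisfy (P1)--(P3) wherever they are defined. The class $\mathcal{B}_N^{n\times n}$ consists of the rational $n\times n$ matrix functions for which there are $\nu\ge0$ and complex $(n+\nu)\times(n+\nu)$ matrices $A_k=A_k^*\ge0$ such that, with $a(z)$ of size $n\times n$, one has $\det d\not\equiv0$ and \eqref{eq:schur} holds as an identity of rational functions.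
\item \emph{Real rational matrix functions.} The class $\mathbb{R}\mathcal{P}_N^{n\times n}$ consists of the $f\in\mathcal{P}_N^{n\times n}$ with $f(\bar z)=\overline{f(z)}$, and $\mathbb{R}\mathcal{B}_N^{n\times n}$ is defined as $\mathcal{B}_N^{n\times n}$ with real symmetric matrices $A_k\ge0$.
\end{itemize}
The inclusions
\begin{equation}\label{eq:four}
\mathcal{B}_N(\mathcal{U})\subseteq\mathcal{P}_N(\mathcal{U}),\quad
\iota\mathbb{R}\mathcal{B}_N(\mathcal{U})\subseteq\iota\mathbb{R}\mathcal{P}_N(\mathcal{U}),\quad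
\mathcal{B}_N^{n\times n}\subseteq\mathcal{P}_N^{n\times n},\quad
\mathbb{R}\mathcal{B}_N^{n\times n}\subseteq\mathbb{R}\mathcal{P}_N^{n\times n}
\end{equation}
are known (the short proof is recalled in Section~\ref{sec:basic}), and it is known that all four are equalities for $N=1$ and $N=2$. For $N=1$, for instance, (P1) gives $f(z)=zf(1)$ and (P2), (P3) give $f(1)=f(1)^*\ge0$, so that $f$ is itself a pencil. The following problem was posed in \cite{KV}: \emph{for which $N\ge3$, $\mathcal{U}$, $\iota$ and $n$ is each of the inclusions \eqref{eq:four} proper?}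

\subsection{Results}

\begin{theorem}\label{thm:three}
For all $\mathcal{U}\neq\{0\}$, $\iota$ and $n\ge1$,
\[
\mathcal{B}_3(\mathcal{U})=\mathcal{P}_3(\mathcal{U}),\quad
\iota\mathbb{R}\mathcal{B}_3(\mathcal{U})=\iota\mathbb{R}\mathcal{P}_3(\mathcal{U}),\quad
\mathcal{B}_3^{n\times n}=\mathcal{P}_3^{n\times n},\quad
\mathbb{R}\mathcal{B}_3^{n\times n}=\mathbb{R}\mathcal{P}_3^{n\times n}.
\]
\end{theorem}

\begin{theorem}\label{thm:four}
For $N\ge4$ all four inclusions \eqref{eq:four} are proper, for all $\mathcal{U}\neq\{0\}$, $\iota$ and $n\ge1$. More precisely, let $\sigma_1=z_1+z_2+z_3$, $\sigma_2=z_1z_2+z_1z_3+z_2z_3$, $\sigma_3=z_1z_2z_3$, and for $0<\kappa\le\frac14$ put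
\[
f_\kappa(z_1,z_2,z_3,z_4)=\frac{(\sigma_1\sigma_2+\sigma_3)z_4+2\sigma_1\sigma_3+2\kappa z_1^2z_2^2}{2\sigma_2z_4+\sigma_1\sigma_2+\sigma_3}.
\]
Then $f_\kappa\in\mathbb{R}\mathcal{P}_4^{1\times1}$ and $f_\kappa|_{\Omega_4}\notin\mathcal{B}_4(\mathbb{C})$. For every $N\ge4$ the function $f_\kappa(z_1,\dots,z_4)I$ lies in the larger class and not in the smaller class of each pair.
\end{theorem}

So for $N\ge3$ each inclusion is proper if and only if $N\ge4$, whatever $\mathcal{U}$, $\iota$ and $n$ are; together with the cases $N=1,2$, equality holds if and only if $N\le3$.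

\subsection{Which answer to expect}\label{sec:guess}
Let $f=p/q\in\mathbb{R}\mathcal{P}_N^{1\times1}$ with real forms (homogeneous polynomials) $p$ and $q$, and consider the forms
\[
W_k=q\,\partial_kp-p\,\partial_kq=q^2\partial_kf,\qquad k=1,\dots,N.
\]
They are nonnegative on $\mathbb{R}^N$. Indeed, let $x\in\mathbb{R}^N$ with $q(x)\ne0$ and $y\in(0,\infty)^N$. For small $\varepsilon>0$ we have $x+i\varepsilon y=i\zeta$ with $\zeta\in\Pi^N$, so $\operatorname{Im}f(x+i\varepsilon y)=\operatorname{Re}f(\zeta)\ge0$; since $f(x)$ is real, dividing by $\varepsilon$ and letting $\varepsilon\to0$ gives $\sum_ky_k\partial_kf(x)\ge0$ for all such $y$, hence $\partial_kf(x)\ge0$. A realization gives more: if $q$ has no zeros in $\Omega_N$, it forces each $W_k$ to be a sum of squares of polynomials, even when $\mathcal{H}$ is infinite-dimensional (Proposition~\ref{prop:sos}). The gap between $\mathcal{B}$ and $\mathcal{P}$ thus resembles the gap between sums of squares and nonnegative forms. In two variables there is no such gap: a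 nonnegative binary form is $|g|^2$ for a complex form $g$, obtained by pairing conjugate linear factors. In three variables there is a gap, as the sextic of Section~\ref{sec:example} shows. One would therefore guess that the inclusions become proper at $N=3$. They do not: the forms $W_k$ that arise from three variables are too special (Remark~\ref{rem:three-sos}). A fourth variable makes room, because $W_4$ can then be a form in $z_1,z_2,z_3$ alone, namely the discriminant of a quadratic polynomial in $z_4$.

Section~\ref{sec:basic} collects elementary facts. Section~\ref{sec:cone} contains the realization theorem in dimension three, for arbitrary cones, and Section~\ref{sec:proof-three} derives Theorem~\ref{thm:three} from it together with bounds on the size of the pencil. Sections~\ref{sec:sos} and~\ref{sec:example} prove Theorem~\ref{thm:four}; they do not depend on Sections~\ref{sec:cone} and~\ref{sec:proof-three}, apart from Remark~\ref{rem:three-sos}.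

\section{Elementary properties}\label{sec:basic}

\subsection{Identities for the Schur complement}
Let \eqref{eq:pencil} be a pencil with self-adjoint coefficients and let $f$ be given by \eqref{eq:schur} on the open set where $d(z)$ is boundedly invertible. On this set define the holomorphic function
\[
\varphi(z)=\begin{bmatrix}I\\-d(z)^{-1}c(z)\end{bmatrix}:\ \mathcal{U}\to\mathcal{U}\oplus\mathcal{H}.
\]
It satisfies $\varphi(\lambda z)=\varphi(z)$ and $A(z)\varphi(z)u=(f(z)u,0)$. Since the first component of $\varphi(\zeta)$ is $I$, this gives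
\begin{equation}\label{eq:phi}
f(z)=\varphi(\zeta)^*A(z)\varphi(z)=\sum_kz_k\,\varphi(\zeta)^*A_k\varphi(z)
\end{equation}
for any two points $z,\zeta$. Exchanging $z$ and $\zeta$, taking adjoints and subtracting, we obtain
\begin{equation}\label{eq:kernel}
f(z)-f(\zeta)^*=\sum_k(z_k-\bar\zeta_k)\,\varphi(\zeta)^*A_k\varphi(z).
\end{equation}
If $x$ is real, write an arbitrary vector as $(u,\xi)=\varphi(x)u+(0,\xi')$ with $\xi'=\xi+d(x)^{-1}c(x)u$. The vector $A(x)\varphi(x)u=(f(x)u,0)$ is orthogonal to $(0,\xi')$ and $A(x)$ is self-adjoint, so the cross terms vanish: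
\begin{equation}\label{eq:energy}
\langle A(x)(u,\xi),(u,\xi)\rangle=\langle f(x)u,u\rangle+\langle d(x)\xi',\xi'\rangle .
\end{equation}

The first inclusion in \eqref{eq:four} follows at once. Property (P1) is visible in \eqref{eq:schur}; (P2) is \eqref{eq:phi} with $\zeta=z$, because the operators $\varphi(z)^*A_k\varphi(z)$ are $\ge0$; and (P3) holds because $A(\bar z)=A(z)^*$, that is, $a(\bar z)=a(z)^*$, $b(\bar z)=c(z)^*$, $d(\bar z)=d(z)^*$. The same argument applies to matrices, and real $A_k$ give $f(\bar z)=\overline{f(z)}$; this yields the other three inclusions.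

We shall also use the following fact: if $D\in L(\mathcal{H})$ and $\operatorname{Re}D\ge\delta I$ with $\delta>0$, then $D$ is boundedly invertible. Indeed $\delta\|\xi\|^2\le\operatorname{Re}\langle D\xi,\xi\rangle\le\|D\xi\|\|\xi\|$, and the same holds for $D^*$, so $D$ is bounded below and has dense range.

\subsection{Rational functions on $\Omega_N$}
The rational classes are defined by identities off a pole set. The next two lemmas place them inside the operator-valued classes.

\begin{lemma}\label{lem:extend}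
Every $f\in\mathcal{P}_N^{n\times n}$ extends holomorphically to $\Omega_N$, and $f|_{\Omega_N}\in\mathcal{P}_N(\mathbb{C}^n)$.
\end{lemma}

\begin{proof}
Let $\mathcal{Z}$ be the zero set of a common denominator of the entries of $f$, let $u\in\mathbb{C}^n$ and $g=\langle fu,u\rangle$. On $\Pi^N\setminus\mathcal{Z}$ the function $g$ is holomorphic with $\operatorname{Re}g\ge0$, so $\psi=(g-1)/(g+1)$ is holomorphic with $|\psi|\le1$. By Riemann's extension theorem (a bounded holomorphic function on the complement of the zero set of a nonzero holomorphic function in a domain extends holomorphically to the domain), $\psi$ extends to $\Pi^N$, with $|\psi|\le1$. By the maximum principle, either $|\psi|<1$ everywhere or $\psi$ is a unimodular constant; this constant is not $1$, because $1-\psi=2/(g+1)\ne0$ off $\mathcal{Z}$. In both cases $g=(1+\psi)/(1-\psi)$ extends holomorphically to $\Pi^N$. By polarization all entries of $f$ extend to $\Pi^N$, and the formula $f(z)=\lambda f(\lambda^{-1}z)$ extends them to each $\lambda\Pi^N$.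 All these extensions agree with the rational function $f$ on a dense set, so they agree with each other, and (P1)--(P3) persist by continuity.
\end{proof}

\begin{lemma}\label{lem:restrict}
In a pencil as in the definition of $\mathcal{B}_N^{n\times n}$, the block $d(z)$ is invertible for every $z\in\Omega_N$. Hence $\mathbb{R}\mathcal{B}_N^{n\times n}\subseteq\mathcal{B}_N^{n\times n}\subseteq\mathcal{B}_N(\mathbb{C}^n)$ by restriction to $\Omega_N$.
\end{lemma}

\begin{proof}
Write $d(z)=\sum_kz_kd_k$, where $d_k\ge0$ is the lower right block of $A_k$. If $z\in\Pi^N$ and $d(z)\xi=0$, then $0=\operatorname{Re}\langle d(z)\xi,\xi\rangle=\sum_k\operatorname{Re}z_k\,\langle d_k\xi,\xi\rangle$. Each term is $\ge0$, so $\langle d_k\xi,\xi\rangle=0$ and $d_k\xi=0$ for all $k$. Then $d(\zeta)\xi=0$ for every $\zeta$, and $\xi=0$ because $\det d\not\equiv0$. Homogeneity extends the invertibility from $\Pi^N$ to $\Omega_N$.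
\end{proof}

\subsection{Changing the number of variables}

\begin{lemma}\label{lem:dummy}
Let $M\le N$, let $f:\Omega_M\to L(\mathcal{U})$ and put $\tilde f(z_1,\dots,z_N)=f(z_1,\dots,z_M)$. If $f\in\mathcal{P}_M(\mathcal{U})$, then $\tilde f\in\mathcal{P}_N(\mathcal{U})$. If $\tilde f\in\mathcal{B}_N(\mathcal{U})$, then $f\in\mathcal{B}_M(\mathcal{U})$.
\end{lemma}

\begin{proof}
The projection onto the first $M$ coordinates maps $\Pi^N$ into $\Pi^M$ and $\Omega_N$ into $\Omega_M$, which gives the first claim. For the second, substitute $z_{M+1}=\dots=z_N=z_M$ in a realization of $\tilde f$. This substitution maps $\Omega_M$ into $\Omega_N$, so $d$ stays invertible, and the new coefficients $A_1,\dots,A_{M-1},A_M+\dots+A_N$ are $\ge0$.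
\end{proof}

The substitution preserves the size of the pencil and real entries, and by Lemma~\ref{lem:restrict} it preserves the condition $\det d\not\equiv0$. So Theorem~\ref{thm:three} contains the cases $N=1,2$, and for Theorem~\ref{thm:four} the case $N=4$ is the essential one.

\section{Realization over a cone in $\mathbb{R}^3$}\label{sec:cone}

The proof for $N=3$ does not use the coordinate axes until its last line, where the coefficients $A_k$ are read off as the values of the pencil at the unit vectors. It is therefore natural to replace the orthant by a general cone.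

Let $\Gamma\subset\mathbb{R}^3$ be a nonempty open convex cone (so $\Gamma+\Gamma\subseteq\Gamma$ and $\tau\Gamma=\Gamma$ for $\tau>0$) with $0\notin\Gamma$, and let
\[
\Omega_\Gamma=\bigcup_{|\lambda|=1}\lambda(\Gamma+i\mathbb{R}^3).
\]
Let $\mathcal{P}_\Gamma(\mathcal{U})$ be the class of holomorphic $f:\Omega_\Gamma\to L(\mathcal{U})$ that satisfy (P1) and (P3) on $\Omega_\Gamma$ and $\operatorname{Re}f\ge0$ on $\Gamma+i\mathbb{R}^3$. For $\Gamma=(0,\infty)^3$ we have $\Omega_\Gamma=\Omega_3$ and $\mathcal{P}_\Gamma(\mathcal{U})=\mathcal{P}_3(\mathcal{U})$.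

\begin{theorem}\label{thm:cone}
Let $f\in\mathcal{P}_\Gamma(\mathcal{U})$ and $e\in\Gamma$. There are a Hilbert space $\mathcal{E}$ and a linear map $z\mapsto A(z)=\begin{bmatrix}a(z)&b(z)\\c(z)&d(z)\end{bmatrix}$ from $\mathbb{C}^3$ to $L(\mathcal{U}\oplus\mathcal{E})$ such that:
\begin{itemize}
\item[(a)] $A(x)$ is self-adjoint for $x\in\mathbb{R}^3$, and $A(x)\ge0$ for $x\in\overline\Gamma$;
\item[(b)] $d(e)=I$, the operator $d(x)$ is positive and boundedly invertible for $x\in\Gamma$, and $d(z)$ is boundedly invertible for $z\in\Omega_\Gamma$;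
\item[(c)] $f=a-bd^{-1}c$ on $\Omega_\Gamma$;
\item[(d)] if $\mathcal{U}=\mathbb{C}^n$ and $f=p/q$, that is $qf=p$ on $\Omega_\Gamma$, with a matrix polynomial $p$ and a scalar homogeneous polynomial $q$ of degree $m$ with $q(e)\ne0$, then $\dim\mathcal{E}\le mn$.
\end{itemize}
\end{theorem}

\subsection{The idea}\label{sec:idea}
Complete $e$ to a basis $e,\eta_1,\eta_2$ of $\mathbb{R}^3$, write $z=\lambda e+w\eta_1+s\eta_2$, and look for a pencil with
\[
d(z)=\lambda I-wT_1-sT_2,\qquad c(z)=wC_1+sC_2,\qquad b(z)=wC_1^*+sC_2^*,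
\]
where $T_1,T_2$ are self-adjoint. Expanding $d(z)^{-1}$ in powers of $\lambda^{-1}$, we see that the coefficient of $-\lambda^{-k-1}$ in $f$, evaluated at $(w,s)=(\cos\theta,\sin\theta)$, must be
\[
M_k(\theta)=C(\theta)^*T(\theta)^kC(\theta),\qquad T(\theta)=\cos\theta\,T_1+\sin\theta\,T_2,\quad C(\theta)=\cos\theta\,C_1+\sin\theta\,C_2 .
\]
The $M_k(\theta)$ are given by $f$. For one fixed $\theta$ they are the moments of a positive measure $\mu_\theta$, and multiplication by $t$ on $L^2(\mu_\theta)$ solves the equation. The difficulty is to solve it for all $\theta$ on one space $\mathcal{E}$, with $T$ and $C$ depending \emph{linearly} on $(\cos\theta,\sin\theta)$.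

Linearity has a convenient reformulation: it says that $e^{i\theta}T(\theta)=X_0+e^{2i\theta}X_0^*$ and $e^{i\theta}C(\theta)=G_0+e^{2i\theta}G_1$ are polynomials of degree one in $e^{2i\theta}$. On $\mathcal{E}$-valued functions of $\theta$ let $Z$ and $X$ be the multiplications by $e^{2i\theta}$ and by $e^{i\theta}T(\theta)$, and let $Gu$ be the function $e^{i\theta}C(\theta)u$. The inner products of the vectors $Z^nX^kGu$ in $L^2(d\theta)$ are integrals of the $M_k(\theta)$ against exponentials, so the space that they span can be built from $f$ without knowing $\mathcal{E}$. Moreover, the vectors with $n\ge0$ involve only nonnegative powers of $e^{2i\theta}$. This suggests taking their closed span $\mathcal{M}$ and \emph{defining} the space of constants as $\mathcal{E}=\mathcal{M}\ominus Z\mathcal{M}$.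

\begin{example}\label{ex:round}
In $\mathbb{R}^3$ with coordinates $(\lambda,w,s)$ let $\Gamma=\{\lambda>\sqrt2\sqrt{w^2+s^2}\}$, $e=(1,0,0)$, $\mathcal{U}=\mathbb{C}$, and
\[
f=\frac{\lambda(\lambda^2-2w^2-2s^2)}{\lambda^2-w^2-s^2}=\lambda-\frac{\lambda(w^2+s^2)}{\lambda^2-w^2-s^2}.
\]
On the line with $(w,s)=(\cos\theta,\sin\theta)$,
\[
f=\lambda-\frac{\lambda}{\lambda^2-1}=\lambda+\frac12\Big(\frac1{1-\lambda}+\frac1{-1-\lambda}\Big)=\lambda+\int\frac{d\mu(t)}{t-\lambda},\qquad\mu=\tfrac12(\delta_1+\delta_{-1}),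
\]
for every $\theta$. Work in $L^2$ of the product of $d\theta/2\pi$ and $\mu$, let $Z$ and $X$ be the multiplications by $e^{2i\theta}$ and $e^{i\theta}t$, and let $G1=e^{i\theta}$. Since $t^2=1$ and $\int t\,d\mu=0$, the vectors $Z^nX^kG1=e^{i(2n+k+1)\theta}t^k$ run through the orthonormal system
\[
\phi_n=e^{i(2n+1)\theta},\qquad\psi_n=e^{i(2n+2)\theta}t\qquad(n\in\mathbb{Z}),
\]
and $X\phi_n=\psi_n$, $X\psi_n=\phi_{n+1}$. So $\mathcal{M}$ is spanned by the $\phi_n,\psi_n$ with $n\ge0$, and $\mathcal{E}$ has the basis $\phi_0,\psi_0$. From $X\phi_0=\psi_0$ and $X\psi_0=Z\phi_0$ we read off $X|_{\mathcal{E}}=X_0+ZX_1$ with $X_0=\begin{bmatrix}0&0\\1&0\end{bmatrix}$ and $X_1=\begin{bmatrix}0&1\\0&0\end{bmatrix}$. No higher power of $Z$ occurs, and $X_1=X_0^*$: this is the structure that the proof will establish in general. With $G_0=\begin{bmatrix}1\\0\end{bmatrix}$ and $G_1=0$ we get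
\[
T(\theta)=\begin{bmatrix}0&e^{i\theta}\\e^{-i\theta}&0\end{bmatrix},\quad C(\theta)=\begin{bmatrix}e^{-i\theta}\\0\end{bmatrix},\quad
A(z)=\begin{bmatrix}\lambda&w+is&0\\w-is&\lambda&-(w+is)\\0&-(w-is)&\lambda\end{bmatrix}.
\]
The upper left entry of $d^{-1}$ is $\lambda/(\lambda^2-w^2-s^2)$, so the Schur complement is $f$. From $\det A=\lambda(\lambda^2-2w^2-2s^2)$ the eigenvalues of $A$ at a real point are $\lambda$ and $\lambda\pm\sqrt2\sqrt{w^2+s^2}$, which are $\ge0$ on $\overline\Gamma$; those of $d$ are $\lambda\pm\sqrt{w^2+s^2}$, which are positive on $\Gamma$. By the arguments of Section~\ref{sec:basic} this also confirms that $f\in\mathcal{P}_\Gamma(\mathbb{C})$.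
\end{example}

The rest of this section is the proof of Theorem~\ref{thm:cone}.

\subsection{Lines in the direction $e$ and their moments}\label{sec:moments}
The set $\Omega_\Gamma$ is invariant under multiplication by nonzero complex numbers, and it contains $\pm\Gamma$ and $\mathbb{R}^3\pm i\Gamma=\pm i(\Gamma+i\mathbb{R}^3)$. It is connected: the sets $\lambda(\Gamma+i\mathbb{R}^3)$ are convex, and $e^{i\gamma/2}e$ lies in both $\Gamma+i\mathbb{R}^3$ and $e^{i\gamma}(\Gamma+i\mathbb{R}^3)$ when $|\gamma|<\pi$. If $z\in\mathbb{R}^3+i\Gamma$, then $z=i\zeta$ with $\zeta\in\Gamma+i\mathbb{R}^3$ and $f(z)=if(\zeta)$, so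
\begin{equation}\label{eq:pick}
\operatorname{Im}f(z)=\operatorname{Re}f(\zeta)\ge0\qquad(z\in\mathbb{R}^3+i\Gamma).
\end{equation}

\emph{Where a line meets $\pm\Gamma$.} Fix the basis $e,\eta_1,\eta_2$ and let $y\in\operatorname{span}_{\mathbb{R}}(\eta_1,\eta_2)$. The set $\{\lambda\in\mathbb{R}:\lambda e+y\in\Gamma\}$ is open; it contains all large $\lambda$, because $e+y/\lambda\to e$; and it contains $\lambda+\tau$ along with $\lambda$ for $\tau>0$. It is bounded below: otherwise $-e+y/\tau\in\Gamma$ for arbitrarily large $\tau$, while $e-y/\tau\in\Gamma$ for all large $\tau$, and the sum $0$ would lie in $\Gamma$. So the set equals $(\omega(y),\infty)$ with a real number $\omega(y)$. We have $\omega(\tau y)=\tau\omega(y)$ for $\tau>0$, $\omega(y+y')\le\omega(y)+\omega(y')$ because $\Gamma+\Gamma\subseteq\Gamma$, and $\omega(0)=0$. Thus $\omega$ is a finite convex function on a plane, hence continuous. Further, $\lambda e+y\in-\Gamma$ if and only if $\lambda<-\omega(-y)$, and $-\omega(-y)\le\omega(y)$ by subadditivity.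 Put
\[
\eta(\theta)=\cos\theta\,\eta_1+\sin\theta\,\eta_2,\qquad I_\theta=[-\omega(-\eta(\theta)),\,\omega(\eta(\theta))],\qquad R=\max_\theta|\omega(\eta(\theta))|,
\]
so that $I_\theta\subseteq[-R,R]$ and $\lambda e+\eta(\theta)\in\Omega_\Gamma$ for all $\lambda\in\mathbb{C}\setminus I_\theta$.

\emph{Expansion at infinity.} Choose $\delta>0$ with $e+w\eta_1+s\eta_2\in\Gamma$ for real $w,s\in(-\delta,\delta)$. Then $\Phi(w,s)=f(e+w\eta_1+s\eta_2)$ is holomorphic in the bidisc $|w|,|s|<\delta$. Let $\Phi=\sum_{j\ge0}\Phi_j$ be its expansion in homogeneous polynomials. The coefficients are self-adjoint, since they are derivatives in real directions of a function that is self-adjoint on $\Gamma$ by (P3). For complex $\lambda,w,s$ with $\delta|\lambda|>\max(|w|,|s|)$, (P1) gives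
\begin{equation}\label{eq:laurent}
f(\lambda e+w\eta_1+s\eta_2)=\lambda\Phi\Big(\frac w\lambda,\frac s\lambda\Big)=\lambda\Phi_0+\Phi_1(w,s)-\sum_{k\ge0}\lambda^{-k-1}M_k(w,s),
\end{equation}
where $M_k=-\Phi_{k+2}$ is homogeneous of degree $k+2$. Write $M_k(\theta)=M_k(\cos\theta,\sin\theta)$. It is a form of degree $k+2$ in $e^{i\theta}$ and $e^{-i\theta}$, so
\begin{equation}\label{eq:freq}
M_k(\theta)\ \text{is a trigonometric polynomial with frequencies in}\ \{-k-2,-k,\dots,k,k+2\}.
\end{equation}

\emph{Positivity.} For $\mathcal{U}$-valued polynomials $\mathbf{u}(t)=\sum_kt^ku_k$ and $\mathbf{u}'(t)=\sum_lt^lu_l'$ put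
\[
[\mathbf{u},\mathbf{u}']_\theta=\sum_{k,l}\langle M_{k+l}(\theta)u_k,u'_l\rangle .
\]
This form is sesquilinear and Hermitian, and $[t\mathbf{u},\mathbf{u}']_\theta=[\mathbf{u},t\mathbf{u}']_\theta$.

\begin{lemma}\label{lem:moments}
If $r$ is a real polynomial with $r\ge0$ on $I_\theta$, then $[r\mathbf{u},\mathbf{u}]_\theta\ge0$ for every $\mathcal{U}$-valued polynomial $\mathbf{u}$.
\end{lemma}

\begin{proof}
Recall the Nevanlinna representation: a holomorphic function $g$ on the upper half-plane with $\operatorname{Im}g\ge0$ has the form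
\[
g(\lambda)=\alpha_1\lambda+\alpha_0+\int_{\mathbb{R}}\Big(\frac1{t-\lambda}-\frac t{1+t^2}\Big)d\mu(t)
\]
with $\alpha_1\ge0$, $\alpha_0\in\mathbb{R}$ and a positive Borel measure $\mu$ with $\int(1+t^2)^{-1}d\mu<\infty$. By the Stieltjes inversion formula, $\int\chi\,d\mu=\lim_{\varepsilon\downarrow0}\frac1\pi\int\chi(t)\operatorname{Im}g(t+i\varepsilon)\,dt$ for continuous $\chi$ with compact support; so $\mu$ has no mass on an open subset of $\mathbb{R}$ to which $g$ extends continuously with real values.

Fix $\theta$ and $u\in\mathcal{U}$, and let $g(\lambda)=\langle f(\lambda e+\eta(\theta))u,u\rangle$. This function is holomorphic on $\mathbb{C}\setminus I_\theta$, real on $\mathbb{R}\setminus I_\theta$ by (P3), and has $\operatorname{Im}g\ge0$ in the upper half-plane by \eqref{eq:pick}. So its measure $\mu_u$ is a finite positive measure on $I_\theta$, and $g(\lambda)=\alpha_1\lambda+\alpha_0'+\int(t-\lambda)^{-1}d\mu_u(t)$ in the upper half-plane, hence on the connected set $\mathbb{C}\setminus I_\theta$. Expanding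 $(t-\lambda)^{-1}=-\sum_kt^k\lambda^{-k-1}$ for $|\lambda|>R$ and comparing with \eqref{eq:laurent} gives $\int t^kd\mu_u=\langle M_k(\theta)u,u\rangle$.

Put $\mu_{u,v}=\frac14\sum_{j=0}^3i^j\mu_{u+i^jv}$; by polarization, $\int t^kd\mu_{u,v}=\langle M_k(\theta)u,v\rangle$. A complex measure on a compact interval is determined by its moments (polynomials are dense in the continuous functions), so $\mu_{u,v}$ is sesquilinear in $(u,v)$ and $\mu_{u,u}=\mu_u\ge0$. Now $[r\mathbf{u},\mathbf{u}]_\theta=\sum_{k,l}\int r(t)t^{k+l}d\mu_{u_k,u_l}$. For a partition of $I_\theta$ into finitely many disjoint intervals $J_i\ni t_i$, sesquilinearity gives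
\[
\sum_{k,l}\sum_ir(t_i)t_i^{k+l}\mu_{u_k,u_l}(J_i)=\sum_ir(t_i)\,\mu_{\mathbf{u}(t_i),\mathbf{u}(t_i)}(J_i)\ge0 ,
\]
and the left side tends to $[r\mathbf{u},\mathbf{u}]_\theta$ as the mesh tends to $0$, by uniform continuity of the integrands and finiteness of the total variations.
\end{proof}

From here on the measures are not needed; only the $M_k(\theta)$ and Lemma~\ref{lem:moments} are used, and every integrand in $\theta$ is continuous.

\subsection{A Hilbert space built from the moments}
Let $V$ be the vector space of finitely supported families $v=(u_{n,k})_{n\in\mathbb{Z},\,k\ge0}$ in $\mathcal{U}$. The entry $u_{n,k}$ stands for the vector $Z^nX^kGu_{n,k}$ of Section~\ref{sec:idea}. To $v$ and $\theta$ we attach the polynomial $v_\theta(t)=\sum_{n,k}e^{i(2n+k+1)\theta}t^ku_{n,k}$, and we put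
\[
\langle v,v'\rangle=\frac1{2\pi}\int_0^{2\pi}[v_\theta,v'_\theta]_\theta\,d\theta .
\]
By Lemma~\ref{lem:moments} with $r=1$ this is a semi-inner product. Let $\mathcal{K}$ be the completion of the quotient of $V$ by the null vectors; we write $v$ also for the class of $v$. Let $Z$ and $X$ be the linear maps on $V$ that move an entry from place $(n,k)$ to $(n+1,k)$ and to $(n,k+1)$, respectively, so that
\[
(Zv)_\theta=e^{2i\theta}v_\theta,\qquad(Xv)_\theta=e^{i\theta}t\,v_\theta ,
\]
and let $Gu$ be the family whose only nonzero entry is $u$ at $(0,0)$. The map $Z$ is a bijection of $V$ that preserves the semi-inner product, so it induces a unitary operator on $\mathcal{K}$. Lemma~\ref{lem:moments} with $r=R^2-t^2$ gives $[tv_\theta,tv_\theta]_\theta\le R^2[v_\theta,v_\theta]_\theta$, so $X$ induces an operator with $\|X\|\le R$. Also $XZ=ZX$, and $G:\mathcal{U}\to\mathcal{K}$ is bounded, since $\|Gu\|^2\le\max_\theta\|M_0(\theta)\|\,\|u\|^2$. The symmetry of multiplication by $t$ survives in twisted form: $[e^{i\theta}tv_\theta,v'_\theta]_\theta=[v_\theta,e^{-i\theta}tv'_\theta]_\theta$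 and $e^{-i\theta}tv'_\theta=(Z^{-1}Xv')_\theta$, so
\begin{equation}\label{eq:adjoint}
X^*=Z^{-1}X .
\end{equation}
The vectors $Z^nX^kGu$ span $V$, and
\begin{equation}\label{eq:fourier}
\langle Z^nX^kGu,Gu'\rangle=\frac1{2\pi}\int_0^{2\pi}e^{i(2n+k)\theta}\langle M_k(\theta)u,u'\rangle\,d\theta .
\end{equation}
By \eqref{eq:freq} the frequencies of the integrand are at least $2n-2$, so the right side vanishes for $n\ge2$.

\subsection{The Wold decomposition}
Let $\mathcal{M}$ be the closed span of the $Z^nX^kGu$ with $n,k\ge0$, $u\in\mathcal{U}$. Then $Z\mathcal{M}\subseteq\mathcal{M}$, $X\mathcal{M}\subseteq\mathcal{M}$, $G\mathcal{U}\subseteq\mathcal{M}$, and $\bigcup_{n\ge0}Z^{-n}\mathcal{M}$ is dense in $\mathcal{K}$. Since $Z^2\mathcal{M}$ is the closed span of the same vectors with $n\ge2$, the last remark says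
\begin{equation}\label{eq:perp}
G\mathcal{U}\perp Z^2\mathcal{M}.
\end{equation}
Put $\mathcal{E}=\mathcal{M}\ominus Z\mathcal{M}$ and $\mathcal{M}_\infty=\bigcap_{n\ge0}Z^n\mathcal{M}$. Iterating $\mathcal{M}=\mathcal{E}\oplus Z\mathcal{M}$ gives $\mathcal{M}=\mathcal{E}\oplus Z\mathcal{E}\oplus\dots\oplus Z^{n-1}\mathcal{E}\oplus Z^n\mathcal{M}$, and in the limit the Wold decomposition $\mathcal{M}=\bigoplus_{n\ge0}Z^n\mathcal{E}\oplus\mathcal{M}_\infty$. The space $\mathcal{E}$ can describe all of $\mathcal{K}$ only if $\mathcal{M}_\infty=\{0\}$, which we now prove. We have $Z\mathcal{M}_\infty=\mathcal{M}_\infty$ because the spaces $Z^n\mathcal{M}$ decrease, $X\mathcal{M}_\infty\subseteq\mathcal{M}_\infty$ because $XZ^n\mathcal{M}=Z^nX\mathcal{M}\subseteq Z^n\mathcal{M}$, and so $X^*\mathcal{M}_\infty\subseteq\mathcal{M}_\infty$ by \eqref{eq:adjoint}. Therefore $\mathcal{M}_\infty^\perp$ is invariant under $Z$, $Z^{-1}$ and $X$. It contains $G\mathcal{U}$ by \eqref{eq:perp}, hence all $Z^nX^kGu$, hence $\mathcal{K}$. Thus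
\[
\mathcal{M}=\bigoplus_{n\ge0}Z^n\mathcal{E},\qquad\mathcal{K}=\bigoplus_{n\in\mathbb{Z}}Z^n\mathcal{E},
\]
the second because $Z^{-n}\mathcal{M}=\bigoplus_{j\ge-n}Z^j\mathcal{E}$.

For $j\in\mathbb{Z}$ let $X_j\in L(\mathcal{E})$ be the compression of $Z^{-j}X$ to $\mathcal{E}$, so that $\langle X_j\epsilon,\epsilon'\rangle=\langle X\epsilon,Z^j\epsilon'\rangle$ and $X\epsilon=\sum_jZ^jX_j\epsilon$ for $\epsilon,\epsilon'\in\mathcal{E}$. Since $X\epsilon\in\mathcal{M}$, we have $X_j=0$ for $j<0$. The relation \eqref{eq:adjoint} reflects this bound into a bound from above: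
\[
\langle X_j\epsilon,\epsilon'\rangle=\langle\epsilon,X^*Z^j\epsilon'\rangle=\langle\epsilon,Z^{j-1}X\epsilon'\rangle=\langle Z^{1-j}\epsilon,X\epsilon'\rangle=\langle\epsilon,X_{1-j}\epsilon'\rangle ,
\]
that is, $X_j^*=X_{1-j}$. Hence $X_j=0$ for $j\ge2$ and $X_1=X_0^*$. Also $Gu\in\mathcal{M}\ominus Z^2\mathcal{M}=\mathcal{E}\oplus Z\mathcal{E}$ by \eqref{eq:perp}. So
\begin{equation}\label{eq:degree-one}
X\epsilon=X_0\epsilon+ZX_0^*\epsilon\quad(\epsilon\in\mathcal{E}),\qquad Gu=G_0u+ZG_1u\quad(u\in\mathcal{U})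
\end{equation}
with bounded operators $G_0,G_1:\mathcal{U}\to\mathcal{E}$.

Let $\mathcal{K}_0$ be the space of finite sums $h=\sum_nZ^n\epsilon_n$ with $\epsilon_n\in\mathcal{E}$, and put $\hat h(\theta)=\sum_ne^{2in\theta}\epsilon_n$. By orthogonality,
\begin{equation}\label{eq:parseval}
\langle h,h'\rangle=\frac1{2\pi}\int_0^{2\pi}\langle\hat h(\theta),\hat h'(\theta)\rangle\,d\theta\qquad(h,h'\in\mathcal{K}_0).
\end{equation}
Define
\[
T(\theta)=e^{-i\theta}X_0+e^{i\theta}X_0^*=\cos\theta\,T_1+\sin\theta\,T_2,\qquad C(\theta)=e^{-i\theta}G_0+e^{i\theta}G_1=\cos\theta\,C_1+\sin\theta\,C_2,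
\]
where $T_1=X_0+X_0^*$ and $T_2=i(X_0^*-X_0)$ are self-adjoint, $C_1=G_0+G_1$ and $C_2=i(G_1-G_0)$. By \eqref{eq:degree-one} and $XZ=ZX$, the operators $Z^{\pm1}$ and $X$ map $\mathcal{K}_0$ into itself and act on $\hat h$ as multiplications by $e^{\pm2i\theta}$ and $e^{i\theta}T(\theta)$, while $\widehat{Gu}(\theta)=e^{i\theta}C(\theta)u$. So the image of $V$ lies in $\mathcal{K}_0$, and
\begin{equation}\label{eq:vhat}
\hat v(\theta)=\sum_{n,k}e^{i(2n+k+1)\theta}\,T(\theta)^kC(\theta)u_{n,k}\qquad(v\in V).
\end{equation}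
Fix $k,u,u'$. By \eqref{eq:fourier}, \eqref{eq:parseval} and \eqref{eq:vhat}, the functions $e^{ik\theta}\langle M_k(\theta)u,u'\rangle$ and $e^{ik\theta}\langle T(\theta)^kC(\theta)u,C(\theta)u'\rangle$ have the same integral against $e^{2in\theta}$ for every $n\in\mathbb{Z}$. Both are trigonometric polynomials with even frequencies only: the first by \eqref{eq:freq}, the second because it is $e^{ik\theta}$ times a form of degree $k+2$ in $e^{\pm i\theta}$. Hence they are equal, and
\begin{equation}\label{eq:factor}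
M_k(\theta)=C(\theta)^*T(\theta)^kC(\theta)\qquad(k\ge0,\ \theta\in\mathbb{R}).
\end{equation}

\subsection{The spectral bound and the pencil}
The identity \eqref{eq:factor} will give (c) near infinity. To reach all of $\Omega_\Gamma$ we must know that $d$ is invertible there, and this requires
\begin{equation}\label{eq:bound}
T(\theta)\le\omega(\eta(\theta))I\qquad(\theta\in\mathbb{R}).
\end{equation}
Lemma~\ref{lem:moments} gives this inequality on the vectors $\hat v(\theta)$, and density transfers it to $\mathcal{E}$. In detail, write $\omega_\theta=\omega(\eta(\theta))$. If $v\in V$ and $v_\theta(t)=\sum_kt^ku_k$, then $\hat v(\theta)=\sum_kT(\theta)^kC(\theta)u_k$ by \eqref{eq:vhat}, so by \eqref{eq:factor} and Lemma~\ref{lem:moments} with $r(t)=\omega_\theta-t$,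
\[
\langle(\omega_\theta-T(\theta))\hat v(\theta),\hat v(\theta)\rangle=\sum_{k,l}\langle(\omega_\theta M_{k+l}(\theta)-M_{k+l+1}(\theta))u_k,u_l\rangle=[rv_\theta,v_\theta]_\theta\ge0 .
\]
Let $\chi\ge0$ be continuous on $[0,2\pi]$. The sesquilinear form
\[
(h,h')\mapsto\int_0^{2\pi}\chi(\theta)\langle(\omega_\theta-T(\theta))\hat h(\theta),\hat h'(\theta)\rangle\,d\theta
\]
on $\mathcal{K}_0$ is bounded, by \eqref{eq:parseval} and the Cauchy--Schwarz inequality, and it is nonnegative on the image of $V$, which is dense. So it is nonnegative at $h=h'=\epsilon\in\mathcal{E}$, where $\hat h$ is the constant $\epsilon$. The continuous function $\theta\mapsto\langle(\omega_\theta-T(\theta))\epsilon,\epsilon\rangle$ has nonnegative integral against every such $\chi$, so it is nonnegative. This proves \eqref{eq:bound}.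

For $z=\lambda e+w\eta_1+s\eta_2$ put
\[
a(z)=\lambda\Phi_0+\Phi_1(w,s),\quad b(z)=wC_1^*+sC_2^*,\quad c(z)=wC_1+sC_2,\quad d(z)=\lambda I-wT_1-sT_2 .
\]
Then $A(z)$ is linear in $z$, self-adjoint for real $z$, and $d(e)=I$.

\emph{Proof of} (b). A point $x\in\Gamma$ has the form $\lambda e+\tau\eta(\theta)$ with $\tau\ge0$ and $\lambda>\omega(\tau\eta(\theta))=\tau\omega_\theta$. By \eqref{eq:bound}, $d(x)=\lambda I-\tau T(\theta)\ge(\lambda-\tau\omega_\theta)I$, with a positive constant on the right. For $z=x+iy\in\Gamma+i\mathbb{R}^3$ we have $\operatorname{Re}d(z)=d(x)$, so $d(z)$ is boundedly invertible by Section~\ref{sec:basic}. Homogeneity extends this to $\Omega_\Gamma$.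

\emph{Proof of} (c). Both sides of
\[
M_k(w,s)=(wC_1^*+sC_2^*)(wT_1+sT_2)^k(wC_1+sC_2)
\]
are homogeneous polynomials of degree $k+2$. They agree on the unit circle by \eqref{eq:factor}, hence on $\mathbb{R}^2$, hence on $\mathbb{C}^2$. If $\delta|\lambda|>\max(|w|,|s|)$ and $|\lambda|>\|wT_1+sT_2\|$, then $d(z)^{-1}=\sum_k\lambda^{-k-1}(wT_1+sT_2)^k$, and \eqref{eq:laurent} becomes $f=a-bd^{-1}c$. These conditions define a nonempty open subset of the connected set $\Omega_\Gamma$, and both sides are holomorphic on $\Omega_\Gamma$ by (b).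

\emph{Proof of} (a). For $x\in\Gamma$ we have $d(x)\ge0$ and $f(x)=\operatorname{Re}f(x)\ge0$, so $A(x)\ge0$ by \eqref{eq:energy}. By continuity $A(x)\ge0$ on $\overline\Gamma$.

\subsection{The dimension in the rational case}
For (d), we show that the denominator gives a recurrence that confines all vectors $\hat v(\theta)$ to a space of dimension at most $mn$, and then use density once more. Write $q(\lambda e+\eta(\theta))=\sum_{i=0}^mq_i(\theta)\lambda^{m-i}$; by homogeneity $q_0(\theta)=q(e)\ne0$. The product of this polynomial with $f(\lambda e+\eta(\theta))$ is a polynomial in $\lambda$, so the coefficient of $\lambda^{-j-1}$ computed from \eqref{eq:laurent} vanishes: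
\[
\sum_{i=0}^mq_i(\theta)M_{j+m-i}(\theta)=0\qquad(j\ge0).
\]
Let $\mathcal{S}_\theta\subseteq\mathcal{E}$ be the linear span of the vectors $T(\theta)^jC(\theta)u$, $j\ge0$, $u\in\mathbb{C}^n$, and let $\xi=\sum_iq_i(\theta)T(\theta)^{m-i}C(\theta)u\in\mathcal{S}_\theta$. By \eqref{eq:factor}, $\langle\xi,T(\theta)^jC(\theta)u'\rangle=\sum_iq_i(\theta)\langle M_{j+m-i}(\theta)u,u'\rangle=0$ for all $j,u'$. So $\xi\perp\mathcal{S}_\theta$ and $\xi=0$. Thus $T(\theta)^mC(\theta)u$ is a combination of the $T(\theta)^jC(\theta)u$ with $j<m$; applying $T(\theta)$ repeatedly, so is every higher power. Hence $\dim\mathcal{S}_\theta\le mn$, and $\hat v(\theta)\in\mathcal{S}_\theta$ by \eqref{eq:vhat}.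

Suppose that $\mathcal{E}$ contains orthonormal vectors $\epsilon_1,\dots,\epsilon_{mn+1}$. Choose $v_i\in V$ with $\sum_i\|v_i-\epsilon_i\|^2<1$. By \eqref{eq:parseval} the mean of $\sum_i\|\hat v_i(\theta)-\epsilon_i\|^2$ is less than $1$, so this sum is less than $1$ at some $\theta$. If $\sum_i\gamma_i\hat v_i(\theta)=0$ with $\sum_i|\gamma_i|^2=1$, then $1=\|\sum_i\gamma_i\epsilon_i\|=\|\sum_i\gamma_i(\epsilon_i-\hat v_i(\theta))\|<1$ by the Cauchy--Schwarz inequality. So the $mn+1$ vectors $\hat v_i(\theta)\in\mathcal{S}_\theta$ are linearly independent, a contradiction. This completes the proof of Theorem~\ref{thm:cone}.\hfill$\square$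

\begin{remark}
The condition $0\notin\Gamma$ makes $I_\theta$ compact (an open cone containing $0$ is the whole space). Positivity enters through Lemma~\ref{lem:moments} and again in (a). Homogeneity gives the exact degree $k+2$ in \eqref{eq:freq}, and hence \eqref{eq:perp}, which yields both $\mathcal{M}_\infty=\{0\}$ and the linearity of $C$. The dimension three enters because the directions $\eta(\theta)$ form a circle, on which a linear function becomes, after multiplication by $e^{i\theta}$, a polynomial of degree one in the single unitary $Z$. Theorem~\ref{thm:four} shows that the conclusion fails for the orthant in $\mathbb{R}^4$.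
\end{remark}

\section{The case $N=3$}\label{sec:proof-three}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
By \eqref{eq:four} only the inclusions $\supseteq$ need proof. Let $\Gamma=(0,\infty)^3$.

\emph{Operator-valued functions.} Let $f\in\mathcal{P}_3(\mathcal{U})$ and take the pencil of Theorem~\ref{thm:cone} for any $e\in\Gamma$. Then $A(z)=\sum_kz_kA_k$, where $A_k$ is the value of the pencil at the $k$-th unit vector. This vector lies in $\overline\Gamma$, so $A_k=A_k^*\ge0$ by (a), and (b), (c) give $f\in\mathcal{B}_3(\mathcal{U})$. (If $\mathcal{E}=\{0\}$ and one wants $\mathcal{H}\ne\{0\}$, take $\mathcal{H}=\mathbb{C}$, $d=z_1+z_2+z_3$, $b=c=0$.) The classes $\iota\mathbb{R}\mathcal{B}_3(\mathcal{U})$ and $\iota\mathbb{R}\mathcal{P}_3(\mathcal{U})$ consist of the $\iota$-real members of two equal classes, so they are equal.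

\emph{Rational functions.} Let $f\in\mathcal{P}_3^{n\times n}$; by Lemma~\ref{lem:extend}, $f|_{\Omega_3}\in\mathcal{P}_3(\mathbb{C}^n)$. To apply (d) we need a homogeneous denominator. Write a nonzero entry in lowest terms as $p_0/q_0$. By (P1), $p_0(\lambda z)q_0(z)=\lambda p_0(z)q_0(\lambda z)$ for each $\lambda\ne0$, so $q_0(z)$ divides $q_0(\lambda z)$ by coprimality. The degrees are equal, so $q_0(\lambda z)=\chi(\lambda)q_0(z)$ with a scalar $\chi(\lambda)$. A nonzero homogeneous component of degree $j$ in $q_0$ forces $\chi(\lambda)=\lambda^j$ for all $\lambda\neq0$, so there is only one such component. Since factors of forms are forms, the least common multiple $q$ of these denominators is a form, of degree $m$ say, and $p=qf$ is a matrix polynomial. Choose $e\in\Gamma$ with $q(e)\ne0$; this is possible because a nonzero polynomial does not vanish on an open subset of $\mathbb{R}^3$. Theorem~\ref{thm:cone} gives a pencil with $\dim\mathcal{E}\le mn$, with $A_k\ge0$ as above, with $\det d(e)=1$, and with $f=a-bd^{-1}c$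 on an open set, hence as rational functions. So $f\in\mathcal{B}_3^{n\times n}$.

\emph{Real rational functions.} Let $f\in\mathbb{R}\mathcal{P}_3^{n\times n}$, and let $A(z)$ be the pencil just constructed, with $d$ of size $\nu\times\nu$. Its coefficients are complex in general, as in Example~\ref{ex:round}, and we replace each complex number by a real $2\times2$ block. For a polynomial $g$ let $\bar g$ be the polynomial with conjugated coefficients. From $g_1/g_2=g_1\bar g_2/(g_2\bar g_2)$ we see that $\mathbb{C}(z)=\mathbb{R}(z)\oplus i\mathbb{R}(z)$, and the condition $f(\bar z)=\overline{f(z)}$ says that the entries of $f$ equal their conjugates, so they lie in $\mathbb{R}(z)$. For a rectangular matrix $M=M'+iM''$ with $M',M''$ over $\mathbb{R}(z)$ put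
\[
\rho(M)=\begin{bmatrix}M'&-M''\\M''&M'\end{bmatrix}.
\]
This is the matrix of $M$ acting on pairs $(\xi,\xi')\leftrightarrow\xi+i\xi'$, so $\rho$ respects sums, products and identity matrices. Hence $\rho(d)$ is invertible with inverse $\rho(d^{-1})$, so that $\det\rho(d)\not\equiv0$, and $\rho(f)=\rho(a)-\rho(b)\rho(d)^{-1}\rho(c)$. Since $f''=0$, the upper left $n\times n$ block of $\rho(f)$ is $f$: with $J=\begin{bmatrix}I_n\\0\end{bmatrix}$,
\[
f=J^T\rho(a)J-J^T\rho(b)\,\rho(d)^{-1}\rho(c)J .
\]
So $f$ is the Schur complement of $\rho(d)$ in the real pencil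
\[
\tilde A(z)=\begin{bmatrix}J^T\rho(a)J&J^T\rho(b)\\\rho(c)J&\rho(d)\end{bmatrix}=\begin{bmatrix}a'&b'&-b''\\c'&d'&-d''\\c''&d''&d'\end{bmatrix}.
\]
Fix $k$ and let $a_k,b_k,c_k,d_k$ be the blocks of $A_k$. From $A_k=A_k^*$ we get that $a_k',d_k'$ are symmetric, $d_k''$ is antisymmetric, $c_k'=(b_k')^T$ and $c_k''=-(b_k'')^T$; so the coefficient $\tilde A_k$ of $z_k$ in $\tilde A$ is real symmetric. For real vectors $u,\xi,\xi'$, the quadratic form of $\tilde A_k$ at $(u,\xi,\xi')$ equals $\operatorname{Re}\langle A_k(u,\xi+i\xi'),(u,\xi+i\xi')\rangle\ge0$, because $(\alpha,\alpha')^T\rho(M)(\beta,\beta')=\operatorname{Re}\langle M(\beta+i\beta'),\alpha+i\alpha'\rangle$ for a constant matrix $M$ and real vectors. So $f\in\mathbb{R}\mathcal{B}_3^{n\times n}$.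
\end{proof}

The proof controls the size of the pencil.

\begin{corollary}\label{cor:size}
Let $f=p/q\in\mathcal{P}_3^{n\times n}$, where $q$ is the least common denominator of the entries and $m=\deg q$. Then $f$ has a realization with $d$ of size at most $mn$; if $f\in\mathbb{R}\mathcal{P}_3^{n\times n}$, it has one with real symmetric coefficients and $d$ of size at most $2mn$. If $n=1$ (so that $p,q$ are coprime), the minimal size of $d$ in a finite-dimensional realization is exactly $m$, the polynomial $q$ has no zeros in $\Omega_3$, and for every $e\in(0,\infty)^3$ the pencil of Theorem~\ref{thm:cone} satisfies $\det d(z)=q(z)/q(e)$ and $p(z)=q(e)\det A(z)$.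
\end{corollary}

\begin{proof}
The two upper bounds were obtained above. Let $n=1$. For any realization with $d$ of size $\nu$, block elimination gives $\det A=f\det d$, so $q\det A=p\det d$ and $q$ divides $\det d$, a nonzero form of degree $\nu$; hence $\nu\ge m$. For the pencil of Theorem~\ref{thm:cone} at a point $e$ with $q(e)\ne0$ we have $\nu\le m$, so $\nu=m$ and $\det d$ is a constant multiple of $q$; the constant is $1/q(e)$ because $d(e)=I$. Then $\det A=f\det d=p/q(e)$. Since $d$ is invertible on $\Omega_3$, the polynomial $q$ has no zeros there, and so every $e\in(0,\infty)^3$ is admissible.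
\end{proof}

\section{A necessary condition: sums of squares}\label{sec:sos}

\begin{proposition}\label{prop:sos}
Let $f\in\mathcal{B}_N(\mathbb{C})$ coincide on $\Omega_N$ with $p/q$, where $p,q$ are real homogeneous polynomials, $\deg q=m$, $\deg p=m+1$, and $q$ has no zeros in $\Omega_N$. Then for each $k$ the polynomial $W_k=q\,\partial_kp-p\,\partial_kq=q^2\partial_kf$ is a finite sum of squares of real forms of degree $m$.
\end{proposition}

Take a realization of $f$ and regard $\varphi(z)=(1,-d(z)^{-1}c(z)1)$ as a vector in $\mathbb{C}\oplus\mathcal{H}$, so that \eqref{eq:kernel} reads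
\begin{equation}\label{eq:kernel-scalar}
f(z)-\overline{f(\zeta)}=\sum_j(z_j-\bar\zeta_j)\langle A_j\varphi(z),\varphi(\zeta)\rangle\qquad(z,\zeta\in\Omega_N).
\end{equation}
Let $\zeta=x\in(0,\infty)^N$, where $f(x)$ is real, and let $z$ differ from $x$ by $\varepsilon$ in the $k$-th coordinate. Dividing by $\varepsilon$ and letting $\varepsilon\to0$ gives $\partial_kf(x)=\|A_k^{1/2}\varphi(x)\|^2$. So
\begin{equation}\label{eq:norm}
W_k=\|g\|^2\ \text{on}\ (0,\infty)^N,\qquad g(z)=q(z)A_k^{1/2}\varphi(z).
\end{equation}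
For the pencil \eqref{eq:parallel}, for example, $\varphi=(1,z_1/(z_1+z_2))$, and $W_1=q^2|1-z_1/(z_1+z_2)|^2=z_2^2$. The difficulty is that $\varphi$ depends on the realization and not only on $f$: nothing says a priori that $q\varphi$ is a polynomial, and $\mathcal{H}$ may be infinite-dimensional. The point of the proof is that $g$ is a polynomial all the same. On a line, \eqref{eq:kernel-scalar} determines the relevant vector function up to an isometry, and the partial fraction expansion of $f$ supplies an explicit model for it.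

\begin{proof}[Proof of Proposition~\ref{prop:sos}]
Fix $x,y\in(0,\infty)^N$ and let $I=[-\max_jx_j/y_j,\,-\min_jx_j/y_j]\subset(-\infty,0)$. If $t\notin I$, then $x+ty\in\Omega_N$: for nonreal $t$ the point lies in $\pm i\Pi^N$, and for real $t\notin I$ in $\pm(0,\infty)^N$. Let $F(t)=f(x+ty)$, a quotient of real polynomials in $t$. The denominator $q(x+ty)$ has degree $m$, with leading coefficient $q(y)\ne0$, and all its zeros lie in $I$; the numerator has degree at most $m+1$. By \eqref{eq:kernel-scalar} with $\zeta=z$, $\operatorname{Im}F(t)\ge0$ for $\operatorname{Im}t>0$. Let $t_1,\dots,t_r\in I$ be the poles of $F$. If $F(t)\sim\gamma(t-t_j)^{-l}$ at $t_j$ with real $\gamma\ne0$, then $\varepsilon^l\operatorname{Im}F(t_j+\varepsilon e^{i\vartheta})\to-\gamma\sin l\vartheta$, and this is $\ge0$ for all $\vartheta\in(0,\pi)$ only if $l=1$ and $\gamma<0$. Hence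
\[
F(t)=\alpha_1t+\alpha_0-\sum_{j=1}^r\frac{\rho_j}{t-t_j},\qquad\rho_j>0,\quad\alpha_0\in\mathbb{R},\quad\alpha_1=\frac{p(y)}{q(y)}=f(y)\ge0 .
\]

Let $\Psi(t)=A(y)^{1/2}\varphi(x+ty)$ for $t\notin I$. For $z=x+ty$ and $\zeta=x+\tau y$ we have $z_j-\bar\zeta_j=(t-\bar\tau)y_j$, so \eqref{eq:kernel-scalar} gives, for $t,\tau\notin I$,
\[
\langle\Psi(t),\Psi(\tau)\rangle=\frac{F(t)-F(\bar\tau)}{t-\bar\tau}=\alpha_1+\sum_j\frac{\rho_j}{(t-t_j)(\bar\tau-t_j)}=\langle\psi(t),\psi(\tau)\rangle,
\]
where $\psi(t)=\big(\sqrt{\alpha_1},\frac{\sqrt{\rho_1}}{t-t_1},\dots,\frac{\sqrt{\rho_r}}{t-t_r}\big)\in\mathbb{C}^{r+1}$; for $t=\bar\tau$ the equality of the outer terms follows by continuity. Two families of vectors with the same inner products differ by an isometry of their spans: the rule $\sum_i\gamma_i\psi(\tau_i)\mapsto\sum_i\gamma_i\Psi(\tau_i)$ preserves norms, so it is well defined and linear. Extend it to a linear map $\mathcal{V}$ on $\mathbb{C}^{r+1}$. Then $\Psi(t)=\mathcal{V}\psi(t)$, and since $q(x+ty)$ has degree $m$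 and vanishes at each $t_j$, the function $q(x+ty)\Psi(t)$ is a polynomial in $t$ of degree at most $m$.

To pass from $A(y)$ to $A_k$ we use that \emph{all} coefficients are positive: $y_kA_k\le A(y)$, so $\|A_k^{1/2}v\|^2\le y_k^{-1}\|A(y)^{1/2}v\|^2$. Thus $A(y)^{1/2}v\mapsto A_k^{1/2}v$ is a well-defined bounded map on the range of $A(y)^{1/2}$; extend it by continuity to the closure and by zero to the orthogonal complement, to get a bounded $Q$ with $A_k^{1/2}=QA(y)^{1/2}$. Then $g(x+ty)=Q\,q(x+ty)\Psi(t)$ is a polynomial in $t$ of degree at most $m$ on $\mathbb{C}\setminus I$, a neighborhood of $t=0$.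

Differentiating $m+1$ times at $t=0$, we get $\sum_{|\beta|=m+1}\frac{(m+1)!}{\beta!}\,y^\beta\partial^\beta g(x)=0$ for all $x,y\in(0,\infty)^N$. For fixed $x$ this is a polynomial in $y$ that vanishes on an open set, so $\partial^\beta g(x)=0$ for $|\beta|=m+1$. By Taylor's formula on the convex set $(0,\infty)^N$, $g$ is a polynomial there, with coefficients in $\mathbb{C}\oplus\mathcal{H}$, and it is homogeneous of degree $m$ because $g(\lambda z)=\lambda^mg(z)$. Expand $g=\sum_ig_i\epsilon_i$ in an orthonormal basis of the finite-dimensional span of its coefficients, and write $g_i=g_i'+ig_i''$ with real forms $g_i',g_i''$ of degree $m$. By \eqref{eq:norm}, $W_k=\sum_i(g_i'^2+g_i''^2)$ on $(0,\infty)^N$, hence identically.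
\end{proof}

\begin{remark}\label{rem:three-sos}
Let $f=p/q\in\mathbb{R}\mathcal{P}_3^{1\times1}$ be nonzero, with real forms $p,q$ that have no common factor in $\mathbb{C}[z]$. By Theorem~\ref{thm:three}, Lemma~\ref{lem:restrict} and Corollary~\ref{cor:size}, the proposition applies: $W_1,W_2,W_3$ are sums of squares.
\end{remark}

\section{The example in four variables}\label{sec:example}

Until Section~\ref{sec:finish} no pencils occur, and we write $(a,b,c,x)=(z_1,z_2,z_3,z_4)$; subscripts $a,b,c,x$ denote partial derivatives. Let $0<\kappa\le\frac14$ and $\sigma_i=\sigma_i(a,b,c)$.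

\subsection{Construction}
We want a function whose $W_4$ does not depend on $x$. Let $h=\sigma_2x^2+\beta x+\gamma$ be a quartic form that is quadratic in $x$, and put
\[
f=\frac{2h}{h_x}-x=\frac pq,\qquad q=h_x=2\sigma_2x+\beta,\qquad p=2h-xh_x=\beta x+2\gamma .
\]
Then
\[
W_4=qp_x-pq_x=(2\sigma_2x+\beta)\beta-2\sigma_2(\beta x+2\gamma)=\beta^2-4\sigma_2\gamma
\]
is the discriminant of $h$ with respect to $x$. For $y\in\{a,b,c\}$, $p_y=2h_y-xq_y$ gives
\begin{equation}\label{eq:Wy}
W_y=q(2h_y-xq_y)-(2h-xq)q_y=2(h_xh_y-hh_{xy}).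
\end{equation}
We start from a product. Let $S=a+b+c+x=\sigma_1+x$ and let $E=\sigma_2x+\sigma_3$ be the third elementary symmetric polynomial of $a,b,c,x$. The discriminant of $SE=\sigma_2x^2+(\sigma_1\sigma_2+\sigma_3)x+\sigma_1\sigma_3$ is the perfect square $(\sigma_1\sigma_2-\sigma_3)^2$, and $\sigma_1\sigma_2-\sigma_3=(a+b)(b+c)(c+a)$. We perturb the constant term:
\[
h=SE+\kappa a^2b^2,\qquad\beta=\sigma_1\sigma_2+\sigma_3,\qquad\gamma=\sigma_1\sigma_3+\kappa a^2b^2 .
\]
Then $f=p/q$ is the function $f_\kappa$ of Theorem~\ref{thm:four}, and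
\begin{equation}\label{eq:Delta}
W_4=\Delta:=\big[(a+b)(b+c)(c+a)\big]^2-4\kappa a^2b^2\sigma_2 .
\end{equation}
The perturbation has a chance to keep $\Delta$ nonnegative, since $\sigma_2\le0$ where the square vanishes (on $b+c=0$, for instance, $\sigma_2=-c^2$). The factor $a^2b^2$ leaves $\Delta$ unchanged on the planes $a=0$ and $b=0$, and the zeros on these planes will make a representation as a sum of squares too rigid to absorb the perturbation.

\subsection{The forms $W_k$ are nonnegative}

\begin{lemma}\label{lem:W}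
With $s=a+b$,
\begin{align*}
\tfrac12W_a&=(E+\kappa ab^2)^2+(bcS+\kappa ab^2)^2+\kappa a^2b^2\big[(1-2\kappa)b^2+c^2\big],\\
\tfrac12W_c&=E^2+a^2b^2\big[(S-\kappa s)^2+\kappa(\tfrac12-\kappa)s^2+\tfrac\kappa2(a-b)^2\big],
\end{align*}
and $W_b$ arises from $W_a$ by exchanging $a$ and $b$. Moreover $\Delta\ge0$ on $\mathbb{R}^3$. So $W_1,\dots,W_4\ge0$ on $\mathbb{R}^4$.
\end{lemma}

\begin{proof}
Let $h_0=SE$ and $y\in\{a,b,c\}$. Since $S_x=S_y=1$, we have $h_{0,x}=E+SE_x$, $h_{0,y}=E+SE_y$, $h_{0,xy}=E_x+E_y+SE_{xy}$, and so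
\[
h_{0,x}h_{0,y}-h_0h_{0,xy}=E^2+S^2(E_xE_y-EE_{xy}).
\]
The perturbation $\kappa a^2b^2$ does not depend on $x$, so by \eqref{eq:Wy}
\begin{equation}\label{eq:Wsplit}
\tfrac12W_y=E^2+S^2(E_xE_y-EE_{xy})+\kappa\big[(a^2b^2)_y\,h_{0,x}-a^2b^2h_{0,xy}\big].
\end{equation}

\emph{The case $y=a$.} Write $E=ax(b+c)+bc(a+x)$. Then $E_a=x(b+c)+bc$, $E_x=a(b+c)+bc$, $E_{ax}=b+c$, and $E_aE_x-EE_{ax}=b^2c^2$. The last bracket in \eqref{eq:Wsplit} is $ab^2B$ with $B=2(E+SE_x)-a(E_a+E_x+SE_{ax})$. Using $aE_a=E-bcx$, $aE_x=a^2(b+c)+abc$ and $2SE_x-aSE_{ax}=a(b+c)S+2bcS$, we get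
\[
B=E+bcx-abc+a(b+c)(S-a)+2bcS=E+bcx-abc+a(b+c)^2+ax(b+c)+2bcS .
\]
Substituting $ax(b+c)=E-abc-bcx$ gives $B=2E+2bcS+a(b^2+c^2)$. Hence
\[
\tfrac12W_a=E^2+2\kappa ab^2E+b^2c^2S^2+2\kappa ab^2\,bcS+\kappa a^2b^2(b^2+c^2),
\]
and completing the two squares, at the cost of $2\kappa^2a^2b^4$, gives the first formula. The polynomial $h$ is symmetric in $a,b$, which gives the statement on $W_b$.

\emph{The case $y=c$.} Write $E=cxs+ab(c+x)$. Then $E_c=xs+ab$, $E_x=cs+ab$, $E_{cx}=s$, so $E_cE_x-EE_{cx}=a^2b^2$ and $h_{0,cx}=2ab+s(c+x)+sS=2ab+2sS-s^2$. By \eqref{eq:Wsplit}, $\frac12W_c=E^2+a^2b^2[S^2-2\kappa sS+\kappa s^2-2\kappa ab]$. Now $S^2-2\kappa sS=(S-\kappa s)^2-\kappa^2s^2$ and $2ab=\frac12s^2-\frac12(a-b)^2$ give the second formula.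

\emph{The sextic.} Let $r=ab$. Then $\sigma_2=r+cs$ and $(b+c)(c+a)=c^2+\sigma_2$, so $\Delta=s^2(c^2+\sigma_2)^2-4\kappa r^2\sigma_2$. If $\sigma_2\le0$, both terms are $\ge0$. Let $\sigma_2>0$; since $4\kappa\le1$, it suffices to show $s^2(c^2+\sigma_2)^2\ge r^2\sigma_2$. If $2|cs|\ge|r|$, then $s^2(c^2+\sigma_2)^2\ge4c^2s^2\sigma_2\ge r^2\sigma_2$. If $2|cs|<|r|$, then $\sigma_2=r+cs$ has the sign of $r$, so $r>0$ and $\sigma_2>r/2$; also $s^2=(a-b)^2+4r\ge4r$, and therefore $s^2(c^2+\sigma_2)^2\ge s^2\sigma_2^2\ge2r^2\sigma_2$.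
\end{proof}

\subsection{The function $f_\kappa$ has nonnegative real part}
Section~\ref{sec:guess} derived $W_k\ge0$ from (P2). We now go in the opposite direction, through partial fractions on real lines; for this the poles on these lines must be real and simple.

\begin{lemma}\label{lem:inP}
The polynomial $q$ has no zeros in $\Omega_4$, and $f_\kappa\in\mathbb{R}\mathcal{P}_4^{1\times1}$.
\end{lemma}

\begin{proof}
The map $\zeta\mapsto1/\zeta$ preserves the right half-plane. So on $\Pi^4$ the number $\sigma_2/\sigma_3=\frac1a+\frac1b+\frac1c$ has positive real part; hence $\sigma_2\ne0$, $\operatorname{Re}(\sigma_3/\sigma_2)>0$, and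
\[
q=2\sigma_2\Big(x+\tfrac12\Big(\sigma_1+\frac{\sigma_3}{\sigma_2}\Big)\Big)\ne0 .
\]
By homogeneity $q\ne0$ on $\Omega_4$. Since $p,q$ are real forms of degrees $4$ and $3$, (P1), (P3) and $f(\bar z)=\overline{f(z)}$ hold. It remains to prove (P2).

Let $u\in\mathbb{R}^4$, $v\in(0,\infty)^4$. The cubic $t\mapsto q(u+tv)$ has leading coefficient $q(v)>0$ and only real zeros, since $u+tv\in\pm i\Pi^4$ for $\pm\operatorname{Im}t>0$. Its discriminant is a polynomial in $(u,v)$. For $u=(0,-1,1,0)$, $v=(1,1,1,1)$ we have $\sigma_1=3t$, $\sigma_2=3t^2-1$, $\sigma_3=t^3-t$, $x=t$, and the cubic is $2t(3t^2-1)+3t(3t^2-1)+t^3-t=t(16t^2-6)$, with distinct zeros. So the discriminant is a nonzero polynomial, and the zeros $t_1,t_2,t_3$ are simple for a dense set of $(u,v)\in\mathbb{R}^4\times(0,\infty)^4$. For such $(u,v)$,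
\[
F(t)=f(u+tv)=\alpha_1t+\alpha_0-\sum_{j=1}^3\frac{\rho_j}{t-t_j}
\]
with real coefficients and $\alpha_1=p(v)/q(v)>0$, as $p$ and $q$ have positive coefficients. For real $t\ne t_j$, Lemma~\ref{lem:W} gives $F'(t)=\sum_kv_kW_k(u+tv)/q(u+tv)^2\ge0$; multiplying by $(t-t_j)^2$ and letting $t\to t_j$ yields $\rho_j\ge0$. Therefore
\[
\operatorname{Im}f(u+iv)=\operatorname{Im}F(i)=\alpha_1+\sum_j\frac{\rho_j}{1+t_j^2}\ge0 .
\]
By continuity $\operatorname{Im}f\ge0$ on $i\Pi^4$, and $f(iz)=if(z)$ gives $\operatorname{Re}f\ge0$ on $\Pi^4$.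
\end{proof}

\subsection{The sextic $\Delta$ is not a sum of squares}

\begin{lemma}\label{lem:notsos}
For $\kappa>0$ the form $\Delta$ is not a sum of squares of real cubic forms in $a,b,c$.
\end{lemma}

\begin{proof}
Suppose $\Delta=\sum_jg_j^2$ with real cubic forms $g_j(a,b,c)$; each $g_j$ vanishes at the real zeros of $\Delta$. Since $\Delta(0,b,c)=b^2c^2(b+c)^2$, the binary cubic $g_j(0,b,c)$ vanishes on the lines $b=0$, $c=0$, $b+c=0$, so $g_j(0,b,c)=\gamma_jbc(b+c)$ with $\gamma_j\in\mathbb{R}$. From $\Delta(a,0,c)=a^2c^2(a+c)^2$ we get $g_j(a,0,c)=\gamma_j'ac(a+c)$ in the same way. The form $g_j-\gamma_jbc(b+c)-\gamma_j'ac(a+c)$ vanishes for $a=0$ and for $b=0$, so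
\[
g_j=\gamma_jbc(b+c)+\gamma_j'ac(a+c)+ab\,l_j
\]
with real linear forms $l_j$. As a polynomial in $c$, $g_j$ has degree at most $2$ with $c^2$-coefficient $\gamma_jb+\gamma_j'a$, and the $c^4$-coefficient of $\Delta$ is $(a+b)^2$. So $\sum_j(\gamma_jb+\gamma_j'a)^2=(a+b)^2$, that is, $\sum\gamma_j^2=\sum\gamma_j'^2=\sum\gamma_j\gamma_j'=1$. Then $\sum(\gamma_j-\gamma_j')^2=0$, and $g_j=\gamma_jQ+ab\,l_j$ with
\[
Q=bc(b+c)+ac(a+c)=c^2(a+b)+c(a^2+b^2).
\]
On the other hand, $(a+b)(b+c)(c+a)=(a+b)(c^2+c(a+b)+ab)=Q+ab\,l_0$ with $l_0=a+b+2c$. Comparing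
\[
\Delta=Q^2+2abQ\,l_0+a^2b^2(l_0^2-4\kappa\sigma_2)\quad\text{with}\quad\sum_jg_j^2=Q^2+2abQ\sum_j\gamma_jl_j+a^2b^2\sum_jl_j^2
\]
and dividing by $ab$, we find
\[
2Q\Big(\sum_j\gamma_jl_j-l_0\Big)=ab\Big(l_0^2-4\kappa\sigma_2-\sum_jl_j^2\Big).
\]
Neither $a$ nor $b$ divides $Q$, so both divide the linear form $\sum\gamma_jl_j-l_0$, which is therefore $0$; then $\sum l_j^2=l_0^2-4\kappa\sigma_2$. By the Cauchy--Schwarz inequality and $\sum\gamma_j^2=1$,
\[
l_0^2=\Big(\sum_j\gamma_jl_j\Big)^2\le\sum_jl_j^2=l_0^2-4\kappa\sigma_2\quad\text{on }\mathbb{R}^3 .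
\]
As $\kappa>0$, this says $\sigma_2\le0$ on $\mathbb{R}^3$, which is false at $(1,1,1)$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:four}}\label{sec:finish}
By Lemma~\ref{lem:inP}, $f_\kappa\in\mathbb{R}\mathcal{P}_4^{1\times1}$ and $q$ has no zeros in $\Omega_4$. If $f_\kappa|_{\Omega_4}$ belonged to $\mathcal{B}_4(\mathbb{C})$, Proposition~\ref{prop:sos} with $N=4$, $m=3$, $k=4$ would write $W_4=\Delta$ as a sum of squares of real cubic forms in $a,b,c,x$; setting $x=0$ would contradict Lemma~\ref{lem:notsos}. So $f_\kappa|_{\Omega_4}\notin\mathcal{B}_4(\mathbb{C})$.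

Let $N\ge4$ and $\tilde f(z_1,\dots,z_N)=f_\kappa(z_1,\dots,z_4)I_{\mathcal{U}}$. Then $f_\kappa I_{\mathcal{U}}\in\mathcal{P}_4(\mathcal{U})$, so $\tilde f\in\mathcal{P}_N(\mathcal{U})$ by Lemma~\ref{lem:dummy}. Since $\iota$ is conjugate-linear with $\iota^2=I$, we have $\iota(\mu I)\iota=\bar\mu I$ for $\mu\in\mathbb{C}$; together with $f_\kappa(\bar z)=\overline{f_\kappa(z)}$ this gives $\iota\tilde f(\bar z)\iota=\tilde f(z)$. So $\tilde f\in\iota\mathbb{R}\mathcal{P}_N(\mathcal{U})$ for every $\iota$. For $\mathcal{U}=\mathbb{C}^n$ the function $\tilde f$ is rational with real entries, so $\tilde f\in\mathbb{R}\mathcal{P}_N^{n\times n}\subseteq\mathcal{P}_N^{n\times n}$.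

Suppose $\tilde f\in\mathcal{B}_N(\mathcal{U})$. By Lemma~\ref{lem:dummy}, $f_\kappa I_{\mathcal{U}}$ has a realization in four variables, with coefficients $A_1,\dots,A_4\ge0$ on $\mathcal{U}\oplus\mathcal{H}$. Take a unit vector $u_0\in\mathcal{U}$ and compress the $A_k$ to $\mathbb{C}u_0\oplus\mathcal{H}$. The compressions are $\ge0$, the lower right block of the pencil is unchanged, and the new Schur complement is $\langle f_\kappa(z)u_0,u_0\rangle=f_\kappa(z)$. So $f_\kappa|_{\Omega_4}\in\mathcal{B}_4(\mathbb{C})$, a contradiction. Hence $\tilde f$ lies neither in $\mathcal{B}_N(\mathcal{U})$ nor in its subclass $\iota\mathbb{R}\mathcal{B}_N(\mathcal{U})$, and for $\mathcal{U}=\mathbb{C}^n$, by Lemma~\ref{lem:restrict}, neither in $\mathcal{B}_N^{n\times n}$ nor in $\mathbb{R}\mathcal{B}_N^{n\times n}$.\hfill$\square$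

\begin{remark}
The obstruction occurs for a scalar real rational function with numerator of degree $4$ and denominator of degree $3$, with no restriction on $\dim\mathcal{H}$. It is seen by one derivative only: the formulas of Lemma~\ref{lem:W} display $q^2\partial_kf_\kappa$, $k=1,2,3$, as sums of squares of cubic forms, while $q^2\partial_4f_\kappa=\Delta$ is a nonnegative ternary sextic that is not a sum of squares. The bound $\kappa\le\frac14$ is used in full only in the estimate of $\Delta$ (the other formulas need $\kappa\le\frac12$), and $\kappa>0$ is needed in Lemma~\ref{lem:notsos}: for $\kappa=0$ the sextic is a perfect square.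
\end{remark}

\begin{thebibliography}{1}
\bibitem{KV} Dmitry S. Kalyuzhnyi-Verbovetzkii, \emph{On the Bessmertnyi Class of Homogeneous Positive Holomorphic Functions of Several Variables}, arXiv:math/0301107 (2003).
\end{thebibliography}
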